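\title{Exactness of C$^*$-algebras is not stable under small perturbations}

\begin{abstract}
We construct separable unital C$^*$-subalgebras $B_s$ $(0\le s\le\frac14)$ of one C$^*$-algebra that depend Lipschitz continuously on $s$ in the Kadison--Kastler metric, uniformly over all matrix amplifications, such that $B_0$ is exact while $B_s$ is not exact, and not even locally reflexive, for $s>0$. Hence no constant $\gamma_0>0$ forces C$^*$-algebras at distance less than $\gamma_0$ to be exact simultaneously. All $B_s$ are extensions of $C^*_\lambda(\mathbb F_\infty)$ by one exact ideal. They are built from the matrix models of Haagerup and Thorbj{\o}rnsen and from a deformation of the regular representation that is uniformly small on the whole group. In the positive direction, exactness passes to limits in the Kadison--Kastler metric.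
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $C$ be a C$^*$-algebra, and let $A$ and $B$ be C$^*$-subalgebras of $C$ with closed unit balls $A_1$ and $B_1$. The \emph{Kadison--Kastler distance} between $A$ and $B$ is the Hausdorff distance between the unit balls,
\[
d(A,B)=\max\Big\{\sup_{a\in A_1}\inf_{b\in B_1}\|a-b\|,\ \sup_{b\in B_1}\inf_{a\in A_1}\|a-b\|\Big\}.
\]
Three observations calibrate this number. First, $d(A,B)\le1$, because $0$ lies in both balls. Second, $d(A,B)=1$ if $A\subsetneq B$: for $b\in B\setminus A$ and $a\in A$ with $\|b-a\|<(1+\varepsilon)\operatorname{dist}(b,A)$, the unit vector $(b-a)/\|b-a\|$ has distance more than $1/(1+\varepsilon)$ from $A$. Third, if $C$ acts on a Hilbert space and $B=WAW^*$ for a unitary $W$, then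
\begin{equation}\label{eq:conj}
d(A,B)\le 2\|W-1\|,
\end{equation}
since $\|WaW^*-a\|\le\|(W-1)aW^*\|+\|a(W^*-1)\|$. So $d(A,B)<1$ is already a strong condition, the obvious way to produce a nearby algebra produces an isomorphic one, and it is natural to ask which properties sufficiently close algebras must share.

Commutativity shows how such a statement can be proved. A noncommutative C$^*$-algebra $B$ contains an $x$ with $\|x\|=1$ and $x^2=0$; then $xx^*$ and $x^*x$ are orthogonal positive elements of norm one, and $\|xx^*-x^*x\|=1$. If $A$ is commutative and $d(A,B)<\frac14$, then any $b,b'\in B_1$ have approximants $a,a'\in A_1$ within $\frac14$, and $\|bb'-b'b\|\le\|bb'-aa'\|+\|a'a-b'b\|<1$. So $B$ is commutative. The property is stable because its failure is witnessed in the unit ball with a gap of universal size.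

Throughout, $\otimes$ denotes the minimal tensor product of C$^*$-algebras and ``ideal'' means closed two-sided ideal. A C$^*$-algebra $A$ is \emph{exact} if for every C$^*$-algebra $R$ and every ideal $J$ of $R$ the sequence
\begin{equation}\label{eq:ses}
0\to A\otimes J\to A\otimes R\to A\otimes(R/J)\to0
\end{equation}
is exact. The following question comes from the paper \cite{CSSW} of Christensen, Sinclair, Smith and White.

\begin{quote}
\textbf{Question.} Is there a constant $\gamma_0>0$ such that, whenever $A$ and $B$ are C$^*$-subalgebras of some C$^*$-algebra $C$ with $d(A,B)<\gamma_0$, the algebra $A$ is exact if and only if $B$ is exact?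
\end{quote}

One would guess that the answer is yes, since the failure of exactness is also witnessed with a universal gap: if $A$ is exact and \eqref{eq:ses} fails for $B$ and a pair $(R,J)$, then $d(A\otimes R,B\otimes R)\ge\frac12$ (Proposition~\ref{prop:gap}). The witness, however, lives in $B\otimes R$ and not in $B$. One might hope to reach it at least when all matrix algebras $M_r(A),M_r(B)\subset M_r(C)$ are uniformly close. The answer is no, even then.

\begin{theorem}\label{thm:main}
There are a C$^*$-algebra $C$ and separable unital C$^*$-subalgebras $B_s\subset C$ $(0\le s\le\frac14)$ such that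
\begin{enumerate}
\item[(1)] $d(B_s,B_{s'})\le8|s-s'|$, and $d(M_r(B_s),M_r(B_{s'}))\le8|s-s'|$ for all $r\ge1$ and all $s,s'\in[0,\frac14]$;
\item[(2)] $A:=B_0$ is exact;
\item[(3)] $B_s$ is not exact for every $0<s\le\frac14$.
\end{enumerate}
\end{theorem}

Given $\gamma_0>0$, choose $0<s\le\frac14$ with $8s<\gamma_0$. Then $d(A,B_s)<\gamma_0$, $A$ is exact and $B_s$ is not. So no constant $\gamma_0$ as in the Question exists, and the exact algebra $A$ does not depend on $\gamma_0$. The second theorem says what survives and describes the examples further; local reflexivity is recalled in Section~\ref{sec:exact}, and $C^*_\lambda(\mathbb F_\infty)$, the reduced C$^*$-algebra of the free group on countably many generators, in Section~\ref{sec:free}.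

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] Let $B$ be a C$^*$-subalgebra of a C$^*$-algebra $C$. If for every finite $F\subset B$ and every $\varepsilon>0$ there is an exact C$^*$-subalgebra $A'\subset C$ with $\operatorname{dist}(b,A')<\varepsilon$ for all $b\in F$, then $B$ is exact. Hence the exact subalgebras of $C$ form a closed set in the metric $d$: each non-exact $B\subset C$ has some $\gamma(B)>0$ such that no exact $A'\subset C$ satisfies $d(A',B)<\gamma(B)$. This set is in general not open, even for the metric $\sup_rd(M_r(\cdot),M_r(\cdot))$.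
\item[(b)] In Theorem~\ref{thm:main}, all $B_s$ contain a common exact ideal $I$ of $C$ with $B_s/I\cong C^*_\lambda(\mathbb F_\infty)$. For $0<s\le\frac14$ the algebra $B_s$ is not locally reflexive, although $A$ is.
\end{enumerate}
\end{theorem}

The construction has two independent parts. The first (Section~\ref{sec:ext}) attaches to a unitary representation $\sigma$ of the free group $F\cong\mathbb F_\infty$ an extension $B_\sigma$ of $C^*_\lambda(F)$ by a fixed ideal $I$. The distance between $B_\sigma$ and $B_{\sigma'}$ is at most $2\sup_g\|\sigma(g)-\sigma'(g)\|$, the algebra $B_\lambda$ of the regular representation $\lambda$ is exact, and $B_\sigma$ is not exact as soon as $\sigma$ violates one norm inequality that $\lambda$ satisfies. The second part (Section~\ref{sec:deform}) produces representations $\sigma_s$ that are within $4s$ of $\lambda$ at every group element and violate this inequality. Sections~\ref{sec:exact} and~\ref{sec:free} prepare the tools; Section~\ref{sec:end} puts the parts together.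

\section{Exactness as the equality of two seminorms}\label{sec:exact}

For C$^*$-algebras $A\subset\mathbb B(H)$ and $R\subset\mathbb B(K)$, the minimal tensor product $A\otimes R$ is the norm closure of the algebraic tensor product in $\mathbb B(H\otimes K)$; it does not depend on the faithful representations chosen. We use the following standard facts.

\begin{enumerate}
\item[(F1)] Injective $*$-homomorphisms are isometric. Two $*$-homomorphisms $\varphi,\psi$ induce a $*$-homomorphism $\varphi\otimes\psi$ of minimal tensor products, which is injective if $\varphi$ and $\psi$ are, and surjective if $\varphi$ and $\psi$ are.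
\item[(F2)] A surjective $*$-homomorphism $q$ maps the closed unit ball onto the closed unit ball. Indeed, if $q(b)=x$ and $\|x\|\le1$, then $bf(b^*b)$ with $f(t)=\min\{1,t^{-1/2}\}$ is a contraction, and $q(bf(b^*b))=xf(x^*x)=x$.
\item[(F3)] C$^*$-subalgebras and minimal tensor products of exact C$^*$-algebras are exact, and nuclear C$^*$-algebras are exact. The nuclear algebras that we need are the compact operators $\mathcal K$ and $c_0$-sums of matrix algebras.
\item[(F4)] A C$^*$-algebra $B$ is \emph{locally reflexive} if for every finite-dimensional subspace $E\subset B^{**}$ there is a net of complete contractions $E\to B$ that converges to the inclusion $E\subset B^{**}$ pointwise in the weak$^*$ topology. Exact C$^*$-algebras are locally reflexive (Kirchberg). If $B$ is locally reflexive, then $0\to I\otimes R\to B\otimes R\to(B/I)\otimes R\to0$ is exact for every ideal $I$ of $B$ and every $R$ (Effros--Haagerup \cite{EH}). We use local reflexivity only through these two theorems, and only for Theorem~\ref{thm:compl}(b).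
\end{enumerate}

By (F1), the sequence \eqref{eq:ses} can fail to be exact only in the middle: the kernel of $A\otimes R\to A\otimes(R/J)$ contains $A\otimes J$ and may be larger. To compare this condition for different subalgebras of $C$, we express it through quantities that are defined on $C\otimes R$ and do not refer to the subalgebra. Fix $R$ and an ideal $J$ with quotient map $q_J:R\to R/J$, and put
\[
\nu(x)=\operatorname{dist}(x,C\otimes J),\qquad \mu(x)=\|(\mathrm{id}\otimes q_J)(x)\|_{C\otimes(R/J)}\qquad(x\in C\otimes R).
\]
These are seminorms with $\mu\le\nu\le\|\cdot\|$; in particular both are $1$-Lipschitz.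

\begin{lemma}\label{lem:numu}
Let $D\subset C$ be a C$^*$-subalgebra. Then $\operatorname{dist}(x,D\otimes J)=\nu(x)$ for $x\in D\otimes R$, and the sequence \eqref{eq:ses} for $D$ is exact if and only if $\nu=\mu$ on $D\otimes R$.
\end{lemma}

\begin{proof}
Let $(e_\alpha)$ be an approximate unit of $J$ and let $x\in D\otimes R$. Then $x(1\otimes e_\alpha)\in D\otimes J$, as one sees on elementary tensors, so $\|x-x(1\otimes e_\alpha)\|\ge\operatorname{dist}(x,D\otimes J)$. For $y\in D\otimes J$ we have $y(1\otimes e_\alpha)\to y$, and
\[
x-x(1\otimes e_\alpha)=(x-y)(1-1\otimes e_\alpha)+\big(y-y(1\otimes e_\alpha)\big)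
\]
gives $\limsup_\alpha\|x-x(1\otimes e_\alpha)\|\le\|x-y\|$. Hence $\operatorname{dist}(x,D\otimes J)=\lim_\alpha\|x-x(1\otimes e_\alpha)\|$. The right side does not depend on $D$, and for $D=C$ it is $\nu(x)$.

By (F1), $D\otimes(R/J)\subset C\otimes(R/J)$ isometrically, so $\mu(x)$ is the norm of the image of $x$ in $D\otimes(R/J)$, while $\nu(x)$ is the norm of its class in $(D\otimes R)/(D\otimes J)$. The natural $*$-homomorphism $(D\otimes R)/(D\otimes J)\to D\otimes(R/J)$ is injective if and only if it is isometric, which is the second claim.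
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a), except for its last sentence]
Fix $(R,J)$ and let $x=\sum_{j\le m}b_j\otimes r_j$ with $b_j\in B$. By hypothesis there are exact $A_i\subset C$ and $a_j^{(i)}\in A_i$ with $a_j^{(i)}\to b_j$ as $i\to\infty$, for each $j$. Then $y_i=\sum_ja_j^{(i)}\otimes r_j\to x$, and $\nu(y_i)=\mu(y_i)$ by Lemma~\ref{lem:numu}. By continuity $\nu(x)=\mu(x)$, and by density $\nu=\mu$ on $B\otimes R$. Lemma~\ref{lem:numu} shows that $B$ is exact.

If $B\subset C$ admits no $\gamma(B)$ as in the statement, there are exact $A_i\subset C$ with $d(A_i,B)\to0$. Then $\operatorname{dist}(b,A_i)\le\|b\|\,d(A_i,B)\to0$ for each $b\in B$, so $B$ is exact.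
\end{proof}

The same lemma gives the gap announced in the introduction.

\begin{proposition}\label{prop:gap}
Let $A,B\subset C$ with $A$ exact, and suppose that \eqref{eq:ses} for $B$ and $(R,J)$ is not exact. Then $d(A\otimes R,B\otimes R)\ge\frac12$ in $C\otimes R$.
\end{proposition}

\begin{proof}
Let $N\supsetneq B\otimes J$ be the kernel of $B\otimes R\to B\otimes(R/J)$. By (F2), an element of norm one of $N/(B\otimes J)$ lifts to a contraction $x\in N$, and $\nu(x)=1$, $\mu(x)=0$. If some $y\in A\otimes R$ had $\|x-y\|<\frac12$, then $\nu(y)>\frac12>\mu(y)$, which contradicts the exactness of $A$.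
\end{proof}

A counterexample must therefore consist of close algebras $A,B$ for which $A\otimes R$ and $B\otimes R$ are far apart. There is room for this. Approximating $\sum_jb_j\otimes r_j$ term by term costs about $d(A,B)\sum_j\|b_j\|\|r_j\|$, which suffices when the element is fixed and $d(A,B)\to0$, as in the proof above, but not when $d(A,B)$ is fixed and the number of terms is unbounded. Closeness of all matrix algebras does not close the gap either. Take $R=\prod_kM_{m_k}$. An element of $B\otimes R$ has coordinates $x_k\in B\otimes M_{m_k}$, and each $x_k$ has a good approximant $y_k\in A\otimes M_{m_k}$; but $(y_k)$ lies in $\prod_k(A\otimes M_{m_k})$ and nothing places it in the subalgebra $A\otimes R$. Our test pair $(R,J)$ will be of this form.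

We close this section with the tool for proving exactness of $B_0$.

\begin{lemma}\label{lem:split}
Let $I$ be an ideal of $A$ with quotient map $q$, and suppose that there is a $*$-homomorphism $\pi:A/I\to A$ with $q\pi=\mathrm{id}$. If $I$ and $A/I$ are exact, then $A$ is exact.
\end{lemma}

\begin{proof}
Fix $(R,J)$ and let $x$ be in the kernel of $A\otimes R\to A\otimes(R/J)$. Then $(q\otimes\mathrm{id})(x)$ is in the kernel of $(A/I)\otimes R\to(A/I)\otimes(R/J)$, which is $(A/I)\otimes J$ because $A/I$ is exact. Hence $y:=(\pi q\otimes\mathrm{id})(x)\in A\otimes J$. The map $z\mapsto z-(\pi q\otimes\mathrm{id})(z)$ is bounded on $A\otimes R$, as a difference of $*$-homomorphisms, and sends $a\otimes r$ to $(a-\pi q(a))\otimes r\in I\otimes R$; so its range lies in $I\otimes R$. Thus $x-y\in I\otimes R$, and $x-y$ maps to $0$ in $I\otimes(R/J)\subset A\otimes(R/J)$. Since $I$ is exact, $x-y\in I\otimes J$, and $x\in A\otimes J$.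
\end{proof}

The section $\pi$ cannot be omitted: Example~\ref{ex:toy} below is a non-exact algebra with exact ideal and exact quotient.

\section{The free group, absorption and matrix models}\label{sec:free}

For a discrete group $G$ let $\lambda=\lambda_G$ be the left regular representation, $\lambda(g)\delta_t=\delta_{gt}$ on $\ell^2(G)$, and let $C^*_\lambda(G)$ be the C$^*$-algebra generated by $\lambda(G)$. We need Fell's absorption principle together with the unitary that implements it, since two such unitaries will measure the distance between our algebras.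

\begin{lemma}[Fell absorption]\label{lem:fell}
Let $\rho,\rho'$ be unitary representations of $G$ on a Hilbert space $H\neq0$.
\begin{enumerate}
\item[(a)] The unitary $V_\rho(\xi\otimes\delta_t)=\rho(t)\xi\otimes\delta_t$ on $H\otimes\ell^2(G)$ satisfies $V_\rho(1\otimes\lambda(g))V_\rho^*=\rho(g)\otimes\lambda(g)$. In particular $\|\sum_gf(g)\rho(g)\otimes\lambda(g)\|=\|\sum_gf(g)\lambda(g)\|$ for finitely supported $f:G\to\mathbb C$.
\item[(b)] The unitary $W=V_{\rho'}V_\rho^*$ satisfies $W(\rho(g)\otimes\lambda(g))W^*=\rho'(g)\otimes\lambda(g)$ and $\|W-1\|=\sup_{t\in G}\|\rho'(t)-\rho(t)\|$.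
\end{enumerate}
\end{lemma}

\begin{proof}
Both $V_\rho(1\otimes\lambda(g))$ and $(\rho(g)\otimes\lambda(g))V_\rho$ send $\xi\otimes\delta_t$ to $\rho(gt)\xi\otimes\delta_{gt}$, which proves (a). The first claim of (b) follows from (a). On $H\otimes\delta_t$ the operator $W$ acts as $\rho'(t)\rho(t)^{-1}$, and $\|\rho'(t)\rho(t)^{-1}-1\|=\|\rho'(t)-\rho(t)\|$.
\end{proof}

Let $\mathbb F_2$ be the free group on $a,b$, and let $F$ be the subgroup generated by $g_j=a^jba^{-j}$, $j\ge1$. These elements form a free basis of $F$, because $g_{j_1}^{n_1}\cdots g_{j_l}^{n_l}=a^{j_1}b^{n_1}a^{j_2-j_1}b^{n_2}\cdots b^{n_l}a^{-j_l}\ne e$ when all $n_i\neq0$ and $j_i\ne j_{i+1}$. So $F\cong\mathbb F_\infty$. From now on $\lambda=\lambda_F$. Decomposing $\mathbb F_2$ into cosets $Ft$ shows that $\lambda_{\mathbb F_2}|_F$ is a multiple of $\lambda$, so $C^*_\lambda(F)$ embeds in $C^*_\lambda(\mathbb F_2)$. It is a standard fact that $C^*_\lambda(\mathbb F_2)$ is exact; by (F3), so is $C^*_\lambda(F)$.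

A sum of $n$ unitaries can have norm $n$, as it does in the trivial representation. In the regular representation the sum of $n$ free generators is much smaller. This is the inequality by which we shall tell representations apart from $\lambda$.

\begin{lemma}\label{lem:norm}
$\big\|\sum_{j=1}^n\lambda(g_j)\big\|\le2\sqrt n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $P_j^{\pm}$ be the projection onto the closed span of the $\delta_x$ for which the reduced word $x$ begins with $g_j^{\pm1}$. Write $\sum_j\lambda(g_j)=S_1+S_2$ with $S_1=\sum_jP_j^+\lambda(g_j)$ and $S_2=\sum_j(1-P_j^+)\lambda(g_j)$. The $P_j^+$ are mutually orthogonal, so $\|S_1\xi\|^2=\sum_j\|P_j^+\lambda(g_j)\xi\|^2\le n\|\xi\|^2$. If $x$ does not begin with $g_j^{-1}$, then $g_jx$ begins with $g_j$; hence $(1-P_j^+)\lambda(g_j)=(1-P_j^+)\lambda(g_j)P_j^-$. Therefore $S_2^*=\sum_jP_j^-\lambda(g_j)^*(1-P_j^+)$, and orthogonality of the $P_j^-$ gives $\|S_2^*\xi\|^2\le n\|\xi\|^2$.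
\end{proof}

The deep input is the theorem of Haagerup and Thorbj{\o}rnsen \cite{HT}: \emph{$C^*_\lambda(\mathbb F_2)$ embeds in $\prod_kM_k/\bigoplus_kM_k$.} Here $\prod$ consists of the bounded sequences, $\bigoplus$ of the sequences that tend to $0$ in norm, and the class of $(x_k)$ in the quotient has norm $\limsup_k\|x_k\|$. We use the theorem in the following form. For a matrix $v$ let $\bar v$ be its entrywise complex conjugate; $v\mapsto\bar v$ is multiplicative, conjugate-linear and isometric.

\begin{lemma}\label{lem:HT}
There are integers $m_k\ge1$ and unitary representations $u^{(k)}:F\to U(m_k)$ such that for all finitely supported $f:F\to\mathbb C$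
\begin{equation}\label{eq:HT}
\limsup_k\Big\|\sum_gf(g)u^{(k)}(g)\Big\|=\Big\|\sum_gf(g)\lambda(g)\Big\|=\limsup_k\Big\|\sum_gf(g)\bar u^{(k)}(g)\Big\|,
\end{equation}
where $\bar u^{(k)}(g)=\overline{u^{(k)}(g)}$.
\end{lemma}

\begin{proof}
Let $\varphi$ be the embedding from \cite{HT}. Lift the projection $\varphi(1)$ to a selfadjoint sequence $(h_k)$. Then $\|h_k^2-h_k\|\to0$, so the spectral projections $p_k=\chi_{[1/2,\infty)}(h_k)$ satisfy $\|p_k-h_k\|\to0$, and $(p_k)$ is again a lift. Since $\varphi(1)\ne0$, infinitely many $p_k$ are nonzero. Discard the others, renumber, and identify $p_kM_kp_k$ with $M_{m_k}$. Now $\varphi$ is a unital embedding in $\prod_kM_{m_k}/\bigoplus_kM_{m_k}$. Lift the unitary $\varphi(\lambda_{\mathbb F_2}(a))$ to a sequence $(x_k)$. Then $x_k^*x_k\to1$, so for large $k$ the matrix $x_k$ is invertible, $v_k=x_k|x_k|^{-1}$ is unitary, and $\|v_k-x_k\|=\|1-|x_k|\|\to0$. With $v_k=1$ for the remaining $k$, the sequence $(v_k)$ is a unitary lift. Choose a unitary lift $(w_k)$ for $b$ in the same way. Since $\mathbb F_2$ is free, $a\mapsto v_k$, $b\mapsto w_k$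 defines representations $u^{(k)}$ of $\mathbb F_2$, and the class of $(u^{(k)}(g))_k$ is $\varphi(\lambda_{\mathbb F_2}(g))$ for all $g$, because both sides are homomorphisms that agree on $a$ and $b$. As $\varphi$ is isometric, the first equality in \eqref{eq:HT} holds for $\mathbb F_2$, and restriction to $F$ gives it for $F$.

For the second equality, $\|\sum f(g)\bar u^{(k)}(g)\|=\|\sum\overline{f(g)}u^{(k)}(g)\|$, and $\|\sum\overline{f(g)}\lambda(g)\|=\|\sum f(g)\lambda(g)\|$ because the $\lambda(g)$ commute with complex conjugation on $\ell^2(F)$.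
\end{proof}

Put
\[
\mathfrak M=\prod_kM_{m_k},\qquad\mathfrak M_0=\bigoplus_kM_{m_k},\qquad Q=\mathfrak M/\mathfrak M_0,
\]
and let $\mathfrak M$ act on $H_0=\bigoplus_k\mathbb C^{m_k}$. Let $u_g=(u^{(k)}(g))_k$ and $\bar u_g=(\bar u^{(k)}(g))_k$ in $\mathfrak M$, with classes $u_g^\infty,\bar u_g^\infty\in Q$. By \eqref{eq:HT}, the assignments $\lambda(g)\mapsto u_g^\infty$ and $\lambda(g)\mapsto\bar u_g^\infty$ are isometric on the span of $\lambda(F)$ and extend to injective $*$-homomorphisms
\[
\iota,\bar\iota:C^*_\lambda(F)\to Q .
\]
The representations $u^{(k)}$ thus resemble $\lambda$ in the limit. At each finite stage they do something that contrasts with absorption: $u^{(k)}\otimes\bar u^{(k)}$ has an invariant vector. Let $(\varepsilon_i)$ be the standard basis of $\mathbb C^{m_k}$ and $\omega_k=m_k^{-1/2}\sum_i\varepsilon_i\otimes\varepsilon_i$, a unit vector. For unitary $v$, the coefficient of $\varepsilon_p\otimes\varepsilon_l$ in $(v\otimes\bar v)\sum_i\varepsilon_i\otimes\varepsilon_i$ is $\sum_iv_{pi}\overline{v_{li}}=(vv^*)_{pl}$, so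
\begin{equation}\label{eq:omega}
(v\otimes\bar v)\,\omega_k=\omega_k\qquad(v\in U(m_k)).
\end{equation}

\section{Extensions of $C^*_\lambda(F)$ attached to representations}\label{sec:ext}

The tension between \eqref{eq:HT} and \eqref{eq:omega} destroys exactness. The simplest instance needs five generators.

\begin{example}\label{ex:toy}
Let $B=C^*(u_g:g\in F)+\mathfrak M_0\subset\mathfrak M$. The ideal $\mathfrak M_0$ and the quotient $B/\mathfrak M_0=\iota(C^*_\lambda(F))$ are exact. We test $B$ against $(R,J)=(\mathfrak M,\mathfrak M_0)$ with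
\[
x=\sum_{j=1}^5u_{g_j}\otimes\bar u_{g_j}\in B\otimes\mathfrak M .
\]
The image of $x$ in $B\otimes Q$ is $(\mathrm{id}\otimes\bar\iota)(\sum_ju_{g_j}\otimes\lambda(g_j))$. By (F1) and Lemmas~\ref{lem:fell}(a) and~\ref{lem:norm}, $\mu(x)\le2\sqrt5$. On the other hand, evaluate both tensor factors at the same coordinate $k$. By \eqref{eq:omega}, the matrix $\sum_ju^{(k)}(g_j)\otimes\bar u^{(k)}(g_j)$ has the eigenvalue $5$, whereas the $(k,k)$ coordinates of an element of $B\otimes\mathfrak M_0$ tend to $0$. So $\nu(x)\ge5>2\sqrt5\ge\mu(x)$, and $B$ is not exact.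
\end{example}

In terms of the coordinates $u^{(k)}\otimes\bar u^{(l)}$ of $x$: the seminorm $\mu$ lets $l\to\infty$ first, so that $\bar u^{(l)}$ becomes $\lambda$ and absorbs everything, while $\nu$ also sees the diagonal $k=l$, where the trivial representation appears.

Now replace $u_g$ by $\sigma(g)\otimes u_g$ for an auxiliary representation $\sigma$. On the diagonal, $\sigma\otimes u^{(k)}\otimes\bar u^{(k)}$ contains $\sigma$, so $\nu$ will see $\sigma$. Modulo the ideal, $\sigma\otimes u$ becomes $\sigma\otimes\lambda$, which by Lemma~\ref{lem:fell} depends on $\sigma$ only up to a unitary that we control. To carry this out, the operators $\sigma(g)$ must lie in a fixed exact algebra. The representations of Section~\ref{sec:deform} will be finite rank perturbations of $\lambda$, so we take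
\[
\mathcal E=C^*_\lambda(F)+\mathcal K\subset\mathbb B(\ell^2(F)),\qquad\mathcal K=\mathcal K(\ell^2(F)).
\]
The sum of a C$^*$-subalgebra and an ideal is a C$^*$-subalgebra, so $\mathcal E$ is a separable unital C$^*$-algebra. Moreover $C^*_\lambda(F)\cap\mathcal K=0$: an operator $T\in C^*_\lambda(F)$ commutes with right translations, so $\|T\delta_t\|$ does not depend on $t$; if $T$ is compact, then $\|T\delta_t\|\to0$ along any sequence of distinct $t$, hence $T=0$. Thus $\mathcal E/\mathcal K\cong C^*_\lambda(F)$, the inclusion $C^*_\lambda(F)\subset\mathcal E$ is a section, and $\mathcal E$ is exact by Lemma~\ref{lem:split}.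

Let
\[
C=\mathcal E\otimes\mathfrak M\subset\mathbb B(\ell^2(F)\otimes H_0),\qquad I=\mathcal E\otimes\mathfrak M_0 .
\]
The ideal $I$ of $C$ is separable, and exact by (F3). Since $\mathcal E$ is exact, $C/I=\mathcal E\otimes Q$; let $q:C\to\mathcal E\otimes Q$ be the quotient map. For a homomorphism $\sigma$ from $F$ to the unitary group $U(\mathcal E)$ put
\[
\alpha_\sigma(g)=\sigma(g)\otimes u_g\in C,\qquad B_\sigma=C^*(\alpha_\sigma(F))+I,
\]
a separable unital C$^*$-subalgebra of $C$, and let $D_\sigma\subset\mathcal E\otimes C^*_\lambda(F)$ be generated by the unitaries $\sigma(g)\otimes\lambda(g)$. We have $q(\alpha_\sigma(g))=\sigma(g)\otimes u_g^\infty=(\mathrm{id}\otimes\iota)(\sigma(g)\otimes\lambda(g))$, the map $\mathrm{id}\otimes\iota$ is isometric by (F1), and Lemma~\ref{lem:fell}(a) identifies $D_\sigma$ with $C^*_\lambda(F)$. Hence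
\begin{equation}\label{eq:quot}
B_\sigma/I\cong q(B_\sigma)=(\mathrm{id}\otimes\iota)(D_\sigma)\cong C^*_\lambda(F),\qquad q(\alpha_\sigma(g))\leftrightarrow\lambda(g).
\end{equation}

The quotients $D_\sigma$ and $D_{\sigma'}$ are conjugate by the unitary $W$ of Lemma~\ref{lem:fell}(b). This $W$ acts on $\ell^2(F)\otimes\ell^2(F)$, and we have no counterpart of it in $C$. The next lemma shows that none is needed to estimate distances.

\begin{lemma}\label{lem:lift}
Let $\mathcal I$ be an ideal of a unital C$^*$-algebra $\mathcal C$, with quotient map $\kappa$, and suppose that $\mathcal I$ has an approximate unit $(p_N)$ of projections that are central in $\mathcal C$. If $B,B'\subset\mathcal C$ are C$^*$-subalgebras containing $\mathcal I$, then $d(B,B')\le d(\kappa(B),\kappa(B'))$.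
\end{lemma}

\begin{proof}
For $y\in\mathcal C$ we have $\|\kappa(y)\|=\lim_N\|(1-p_N)y\|$. Indeed $\|(1-p_N)y\|\ge\|\kappa(y)\|$ since $p_Ny\in\mathcal I$, and $\|(1-p_N)y\|\le\|y-z\|+\|(1-p_N)z\|\to\|y-z\|$ for $z\in\mathcal I$.

Let $b\in B_1$ and let $x'$ be a contraction in $\kappa(B')$. By (F2) there is $b'\in B'_1$ with $\kappa(b')=x'$. Put $b_N=p_Nb+(1-p_N)b'$. Then $b_N\in B'$, because $p_Nb$ and $p_Nb'$ lie in $\mathcal I\subset B'$. Since $p_N$ is central, $b_N^*b_N=p_Nb^*b+(1-p_N)b'^*b'\le1$. Finally $\|b-b_N\|=\|(1-p_N)(b-b')\|\to\|\kappa(b)-x'\|$. Taking the infimum over $x'$ shows that $b$ has distance at most $d(\kappa(B),\kappa(B'))$ from $B_1'$. The roles of $B$ and $B'$ are symmetric.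
\end{proof}

\begin{proposition}\label{prop:B}
Let $\sigma,\sigma':F\to U(\mathcal E)$ be homomorphisms.
\begin{enumerate}
\item[(a)] $d(M_r(B_\sigma),M_r(B_{\sigma'}))\le2\sup_{g\in F}\|\sigma(g)-\sigma'(g)\|$ for all $r\ge1$.
\item[(b)] $B_\lambda$ is exact.
\item[(c)] If $\|\sum_{j=1}^n\sigma(g_j)\|>2\sqrt n$ for some $n$, then neither of the sequences
\[
0\to B_\sigma\otimes\mathfrak M_0\to B_\sigma\otimes\mathfrak M\to B_\sigma\otimes Q\to0,\qquad
0\to I\otimes\mathfrak M\to B_\sigma\otimes\mathfrak M\to(B_\sigma/I)\otimes\mathfrak M\to0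
\]
is exact. In particular $B_\sigma$ is neither exact nor locally reflexive.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $p_N=1\otimes(1,\dots,1,0,0,\dots)\in I$, with $N$ ones. These projections are central in $C$, and $p_N(y\otimes z)\to y\otimes z$ for $y\in\mathcal E$, $z\in\mathfrak M_0$, so they form an approximate unit of $I$. In the same way the $p_N\otimes1_r$ are central in $M_r(C)$ and form an approximate unit of $M_r(I)$, which is the kernel of the entrywise map $M_r(C)\to M_r(\mathcal E\otimes Q)$. By Lemma~\ref{lem:lift} and \eqref{eq:quot}, and since the entrywise extension of $\mathrm{id}\otimes\iota$ is an injective $*$-homomorphism,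
\[
d(M_r(B_\sigma),M_r(B_{\sigma'}))\le d\big(M_r(q(B_\sigma)),M_r(q(B_{\sigma'}))\big)=d(M_r(D_\sigma),M_r(D_{\sigma'})).
\]
With $W$ from Lemma~\ref{lem:fell}(b) we have $M_r(D_{\sigma'})=(W\otimes1_r)M_r(D_\sigma)(W\otimes1_r)^*$, and \eqref{eq:conj} bounds the last distance by $2\|W-1\|=2\sup_g\|\sigma(g)-\sigma'(g)\|$.

(b) For $\sigma=\lambda$, absorption takes place already in $C$. By Lemma~\ref{lem:fell}(a), applied to the representation $g\mapsto u_g$ on $H_0$ with the factors interchanged, $\|\sum f(g)\alpha_\lambda(g)\|=\|\sum f(g)\lambda(g)\|$. So there is a $*$-homomorphism $\beta:C^*_\lambda(F)\to B_\lambda$ with $\beta(\lambda(g))=\alpha_\lambda(g)$. On the generators, $q\beta$ agrees with the isomorphism $C^*_\lambda(F)\to q(B_\lambda)$ in \eqref{eq:quot}; hence $q\beta$ is this isomorphism, and $\beta(q\beta)^{-1}$ is a section. Since $I$ and $C^*_\lambda(F)$ are exact, Lemma~\ref{lem:split} applies.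

(c) Let $\theta=\|\sum_{j\le n}\sigma(g_j)\|>2\sqrt n$ and
\[
x=\sum_{j=1}^n\alpha_\sigma(g_j)\otimes\bar u_{g_j}=\sum_{j=1}^n\sigma(g_j)\otimes u_{g_j}\otimes\bar u_{g_j}\in B_\sigma\otimes\mathfrak M\subset\mathcal E\otimes\mathfrak M\otimes\mathfrak M .
\]
We show that $x$ has distance at least $\theta$ from both ideals, while its images in both quotients have norm at most $2\sqrt n$. An exact sequence would force the distance to equal the norm of the image, by (F1).

\emph{Distances.} Let $\chi_k:\mathcal E\otimes\mathfrak M\otimes\mathfrak M\to\mathcal E\otimes M_{m_k}\otimes M_{m_k}$ be the $*$-homomorphism given by evaluation at the coordinate $k$ in both copies of $\mathfrak M$. By \eqref{eq:omega}, $\chi_k(x)(\xi\otimes\omega_k)=\big(\sum_j\sigma(g_j)\xi\big)\otimes\omega_k$ for $\xi\in\ell^2(F)$, so $\|\chi_k(x)\|\ge\theta$ for every $k$. If $y$ lies in $B_\sigma\otimes\mathfrak M_0$ or in $I\otimes\mathfrak M=\mathcal E\otimes\mathfrak M_0\otimes\mathfrak M$, then $\|\chi_k(y)\|\to0$: this holds for elementary tensors, in which one factor is a null sequence, and passes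 to the closed span because the $\chi_k$ are contractive. For such $y$ we get $\|x-y\|\ge\limsup_k\|\chi_k(x-y)\|\ge\theta$.

\emph{Images.} The image of $x$ in $B_\sigma\otimes Q$ is $(\mathrm{id}\otimes\bar\iota)(\sum_j\alpha_\sigma(g_j)\otimes\lambda(g_j))$. The image in $(B_\sigma/I)\otimes\mathfrak M\subset\mathcal E\otimes Q\otimes\mathfrak M$ is $(\mathrm{id}\otimes\iota\otimes\mathrm{id})(\sum_j\sigma(g_j)\otimes\lambda(g_j)\otimes\bar u_{g_j})$. Both maps are isometric by (F1). Lemma~\ref{lem:fell}(a), applied to the representations $\alpha_\sigma$ and $g\mapsto\sigma(g)\otimes\bar u_g$ on $\ell^2(F)\otimes H_0$, shows that both norms equal $\|\sum_j\lambda(g_j)\|$, which is at most $2\sqrt n$ by Lemma~\ref{lem:norm}.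

The first sequence shows that $B_\sigma$ is not exact, and the second, by the Effros--Haagerup theorem in (F4), that $B_\sigma$ is not locally reflexive.
\end{proof}

\section{A uniformly small deformation of the regular representation}\label{sec:deform}

By Proposition~\ref{prop:B} it suffices to find $\sigma:F\to U(\mathcal E)$ with $\sup_g\|\sigma(g)-\lambda(g)\|$ arbitrarily small and $\|\sum_{j\le n}\sigma(g_j)\|>2\sqrt n$ for some $n$. The second condition excludes conjugates of $\lambda$. Freeness lets us prescribe $\sigma$ on the generators at will, and for large $n$ a gain of $s$ per generator suffices, since $ns>2\sqrt n$ for $n>4/s^2$. The difficulty is uniformity over all words. An error of size $s$ on each generator can add up to $ms$ on a word of length $m$: for $\sigma(g_j)=e^{is}\lambda(g_j)$ one has $\|\sigma(g_1^m)-\lambda(g_1^m)\|=|e^{ims}-1|$. We therefore choose perturbations that, in a product, occur at different places of the group and barely interact: $\lambda(g_j)$ is followed by a small rotation in the plane spanned by $\delta_e$ and $\delta_{g_j}$.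

Let $0\le s\le\frac14$ and $c=\sqrt{1-s^2}$. For $x\ne y$ in $F$ let $T_s(x,y)$ be the unitary on $\ell^2(F)$ with
\[
T_s(x,y)\delta_x=c\,\delta_x-s\,\delta_y,\qquad T_s(x,y)\delta_y=s\,\delta_x+c\,\delta_y,
\]
that fixes all other $\delta_z$. The inverse is the transposed rotation, $T_s(x,y)^{-1}=T_s(y,x)$, and $\lambda(z)T_s(x,y)\lambda(z)^{-1}=T_s(zx,zy)$. Let $\sigma_s$ be the unitary representation of $F$ with
\[
\sigma_s(g_j)=T_s(e,g_j)\lambda(g_j)\qquad(j\ge1).
\]
Then $\sigma_0=\lambda$, and $\sigma_s(g_j)\delta_e=T_s(e,g_j)\delta_{g_j}=s\,\delta_e+c\,\delta_{g_j}$, so that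
\begin{equation}\label{eq:ns}
\Big\|\sum_{j=1}^n\sigma_s(g_j)\Big\|\ge\sum_{j=1}^n\langle\sigma_s(g_j)\delta_e,\delta_e\rangle=ns .
\end{equation}
(The formulas make sense up to $s=1$, where $\delta_e$ becomes an invariant vector, so $\sigma_s$ begins a path from $\lambda$ to a representation that contains the trivial representation of Example~\ref{ex:toy}.) The inverses of the generators obey the same rule as the generators:
\[
\sigma_s(g_j^{-1})=\lambda(g_j^{-1})T_s(g_j,e)=T_s(e,g_j^{-1})\lambda(g_j^{-1}).
\]
Let $g=h_1\cdots h_m$ be a reduced word with letters $h_i\in\{g_j^{\pm1}\}$, and let $x_0=e$, $x_i=h_1\cdots h_i$ be its initial segments, which are distinct. Moving all $\lambda(h_i)$ to the right in $\sigma_s(g)=\prod_iT_s(e,h_i)\lambda(h_i)$ turns the $i$-th rotation into $T_s(x_{i-1},x_i)$: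
\begin{equation}\label{eq:Z}
\sigma_s(g)=Z_s\lambda(g),\qquad Z_s=T_s(x_0,x_1)T_s(x_1,x_2)\cdots T_s(x_{m-1},x_m).
\end{equation}
So there is one rotation for each edge of the geodesic from $e$ to $g$ in the Cayley tree. The operator $Z_s$ is the identity on the orthogonal complement of the vectors $\xi_i=\delta_{x_i}$, $0\le i\le m$. Hence $\sigma_s(g)-\lambda(g)$ has finite rank and $\sigma_s(g)\in U(\mathcal E)$.

For $m=2$, in the basis $\xi_0,\xi_1,\xi_2$,
\[
Z_s=\begin{pmatrix}c&s&0\\-s&c&0\\0&0&1\end{pmatrix}
\begin{pmatrix}1&0&0\\0&c&s\\0&-s&c\end{pmatrix}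
=\begin{pmatrix}c&cs&s^2\\-s&c^2&cs\\0&-s&c\end{pmatrix}.
\]
The two errors of order $s$ do not add up in any entry; they line up along the two diagonals next to the main one, and their interaction is the entry $s^2$ in the corner. Since the norm of a single diagonal is the maximum of its entries and not their sum, this pattern gives a bound independent of $m$.

\begin{lemma}\label{lem:unif}
$\sup_{g\in F}\|\sigma_s(g)-\sigma_{s'}(g)\|\le4|s-s'|$ for $s,s'\in[0,\frac14]$.
\end{lemma}

\begin{proof}
Fix $g\ne e$ and use the notation of \eqref{eq:Z}; we must bound $\|Z_s-Z_{s'}\|$. Put $\eta_0=\xi_0$ and $\eta_j=T_s(x_0,x_1)\cdots T_s(x_{j-1},x_j)\xi_j$ for $1\le j\le m$. The last factor sends $\xi_j$ to $s\xi_{j-1}+c\xi_j$, and the earlier factors fix $\xi_j$ and send $\xi_{j-1}$ to $\eta_{j-1}$. So $\eta_j=s\eta_{j-1}+c\xi_j$, and by induction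
\[
\eta_j=s^j\xi_0+\sum_{i=1}^jc\,s^{j-i}\xi_i .
\]
We have $Z_s\xi_m=\eta_m$. For $j<m$, the factors $T_s(x_i,x_{i+1})$ with $i>j$ fix $\xi_j$, then $T_s(x_j,x_{j+1})\xi_j=c\xi_j-s\xi_{j+1}$, and the remaining factors fix $\xi_{j+1}$ and send $\xi_j$ to $\eta_j$. So $Z_s\xi_j=c\eta_j-s\xi_{j+1}$. The matrix of $Z_s$ therefore has the entries $-s$ on the subdiagonal, zeros below it, and for $i\le j$ the $(i,j)$ entry $c^{a}s^{j-i}$, where $a\in\{0,1,2\}$ is the number of the conditions $i\ge1$, $j<m$ that hold. In particular $a$ does not depend on $s$.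

On $[0,\frac14]$ we have $|\frac{d}{ds}c|=s/c\le1/\sqrt{15}$ and $|\frac d{ds}c^2|=2s\le\frac12$, so $|\frac{d}{ds}(c^as^k)|\le ks^{k-1}+\frac12s^k$ for $k\ge0$. A matrix supported on one diagonal maps the basis vectors to multiples of distinct basis vectors, so its norm is the largest modulus of its entries. Summing over the diagonals,
\[
\Big\|\frac{dZ_s}{ds}\Big\|\le1+\sum_{k\ge0}\Big(ks^{k-1}+\frac12s^k\Big)=1+\frac1{(1-s)^2}+\frac1{2(1-s)}\le1+\frac{16}9+\frac23<4 .
\]
Integration from $s'$ to $s$ gives $\|Z_s-Z_{s'}\|\le4|s-s'|$.
\end{proof}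

The restriction $s\le\frac14$ enters only here, to bound the geometric series by the constant $4$.

\section{Proof of the theorems and remarks}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C=\mathcal E\otimes\mathfrak M$ and $B_s=B_{\sigma_s}$. Part (1) follows from Proposition~\ref{prop:B}(a) and Lemma~\ref{lem:unif}; the first estimate is the case $r=1$. Part (2) is Proposition~\ref{prop:B}(b), since $\sigma_0=\lambda$. For (3), let $0<s\le\frac14$ and $n>4/s^2$. Then $ns>2\sqrt n$, so \eqref{eq:ns} gives the hypothesis of Proposition~\ref{prop:B}(c).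
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:compl}]
(a) It remains to prove the last sentence. For the algebra $C$ of Theorem~\ref{thm:main}, the exact subalgebra $B_0$ is the limit of the non-exact subalgebras $B_s$, as $s\to0$, in the metric $\sup_rd(M_r(\cdot),M_r(\cdot))$, which dominates $d$.

(b) The ideal $I=\mathcal E\otimes\mathfrak M_0$ of $C$ is exact and contained in every $B_s$, and $B_s/I\cong C^*_\lambda(F)\cong C^*_\lambda(\mathbb F_\infty)$ by \eqref{eq:quot}. The algebra $A=B_0$ is exact, hence locally reflexive by (F4). For $s>0$ the hypothesis of Proposition~\ref{prop:B}(c) was verified above, so $B_s$ is not locally reflexive.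
\end{proof}

\begin{remark}
For $0<s\le\frac14$ the first sequence in Proposition~\ref{prop:B}(c) is not exact, so Proposition~\ref{prop:gap} gives $d(B_0\otimes\mathfrak M,B_s\otimes\mathfrak M)\ge\frac12$, although $d(B_0\otimes M_r,B_s\otimes M_r)\le8s$ for every $r$. This is the precise point at which the argument for a positive answer breaks down. Likewise, the quotients $B_0/I$ and $B_s/I$ are isomorphic by a map that moves contractions by at most $8s$, but $B_0$ and $B_s$ are not isomorphic, and by Lemma~\ref{lem:split} the extension $0\to I\to B_s\to C^*_\lambda(F)\to0$ has a $*$-homomorphic section only for $s=0$.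
\end{remark}

\begin{remark}
The ingredients are used as follows. Finite dimensionality of the $u^{(k)}$ provides the invariant vectors $\omega_k$, and thereby the lower bound for the distances in Proposition~\ref{prop:B}(c). The norm identity \eqref{eq:HT} makes the quotient $C^*_\lambda(F)$, which is exact and in which absorption is available; it is used for the distance estimate, for the section in the case $\sigma=\lambda$, and for the upper bound $2\sqrt n$. Exactness of $\mathcal E$ is used twice, for the exactness of $I$ and for the identification $C/I=\mathcal E\otimes Q$. Freeness is used to lift the generators in Lemma~\ref{lem:HT}, in Lemma~\ref{lem:norm}, in the definition of $\sigma_s$, and for the distinctness of the $x_i$ in \eqref{eq:Z}. Infinitely many generators are taken because the witness $x$ for $B_s$ has $n>4/s^2$ terms. The growth of $n$ reflects the proof of Theorem~\ref{thm:compl}(a): for fixed $n$ these elements converge in norm, as $s\to0$, to an element of $B_0\otimes\mathfrak M$, where $\nu=\mu$.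
\end{remark}

\begin{thebibliography}{9}

\bibitem{CSSW}
Erik Christensen, Allan Sinclair, Roger R. Smith, Stuart White,
\emph{Perturbations of C*-algebraic invariants}, arXiv:0910.1368 (2009).

\bibitem{EH}
Effros and Haagerup, \emph{Duke Math. J.} 52 (1985).

\bibitem{HT}
Haagerup and Thorbj{\o}rnsen, \emph{Ann. of Math.} 162 (2005).

\end{thebibliography}
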